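\title{Chow groups of excellent local rings and completion: injectivity fails in codimension two}

\begin{abstract}
Let $R$ be an excellent local ring of dimension $d$ that is a homomorphic image of a regular local ring, and suppose that $R$ is regular in codimension $n$. A question posed in a paper of Dao asks whether the map of Chow groups $A_i(R)\to A_i(\hat R)$ induced by completion is injective for $i\ge d-n$. We show that the answer is yes for $n\le 1$ and for $d\le 3$, and no for every $n\ge 2$. The smallest counterexample is the four-dimensional hypersurface $xy-z^2+(1+w)t^2=0$. Finite quotient singularities show that injectivity fails in every codimension $j$ with $2\le j\le n$.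
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(R,\mathfrak m)$ be a Noetherian local ring of dimension $d$ with $\mathfrak m$-adic completion $\hat R$. We call $R$ \emph{admissible} if it is excellent and a homomorphic image of a regular local ring. Local rings of schemes of finite type over a field are admissible, and quotients, localizations at primes and completions of admissible rings are admissible. We write $\ell$ for length and $[P]$ for the symbol $[\operatorname{Spec}R/P]$ attached to a prime $P$. For $0\le i\le d$ the \emph{$i$-th Chow group} of an admissible ring $R$ is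
\[
A_i(R)=\frac{\bigoplus_{\dim R/P=i}\mathbb Z\cdot[P]}{\big\langle \operatorname{div}(Q,x)\;:\;Q\in\operatorname{Spec}R,\ \dim R/Q=i+1,\ x\in R\setminus Q\big\rangle},
\]
where
\[
\operatorname{div}(Q,x)=\sum_{P\text{ minimal over }(Q,x)}\ell_{R_P}\big(R_P/(Q,x)R_P\big)\,[P].
\]
Thus $A_i(R)$ classifies the $i$-dimensional subvarieties of the germ $\operatorname{Spec}R$ modulo divisors of functions on $(i+1)$-dimensional subvarieties. The group $A_d(R)$ has no relations and is free on the $d$-dimensional components. If $R$ is a normal domain, $A_{d-1}(R)$ is the divisor class group. The group $A_0(R)$ is cyclic, generated by $[\mathfrak m]$.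

The flat map $R\to\hat R$ induces a homomorphism $A_i(R)\to A_i(\hat R)$ that sends $[P]$ to the cycle of $\hat R/P\hat R$:
\[
[P]\longmapsto\sum_{\mathfrak q\text{ minimal over }P\hat R}\ell\big((\hat R/P\hat R)_{\mathfrak q}\big)\,[\mathfrak q].
\]
The completion has more primes and more functions than $R$; in particular, a subvariety of $\operatorname{Spec}R$ may split into several branches, each of which carries its own functions. Injectivity of the map says that a cycle on $R$ that can be killed with the help of these new relations can already be killed in $R$.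

For $n\ge0$ we say that $R$ satisfies $(\mathrm{Reg}_n)$ if $R_P$ is regular for every prime $P$ with $\operatorname{ht}P\le n$. Since $\operatorname{ht}P+\dim R/P\le d$, this condition makes $R$ regular at every prime $P$ and every prime $Q$ that occurs in the definition of $A_i(R)$ for $i\ge d-n$. The following is posed as an open question in \cite{Dao}.

\medskip
\noindent\textbf{Question.} \emph{Is it true that for every $n\ge0$, every admissible ring $R$ satisfying $(\mathrm{Reg}_n)$ and every $i$ with $\max(0,d-n)\le i\le d$, the map $A_i(R)\to A_i(\hat R)$ is injective?}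
\medskip

The first cases suggest a positive answer. For $n=0$ only the free group $A_d(R)$ is involved. For $n=1$ and $R$ normal the claim is that a divisorial ideal that becomes principal in $\hat R$ is principal, which follows from faithfully flat descent. Moreover, some regularity is needed: Section~\ref{sec:toy} gives a two-dimensional domain, singular in codimension one, for which $A_1(R)\to A_1(\hat R)$ is not injective. One would guess that $(\mathrm{Reg}_n)$ removes such examples in codimension at most $n$. It does so only for $n\le1$.

\begin{theorem}\label{thm:A}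
Let $k$ be a field with $\operatorname{char}k\ne2$, and let
\[
R=k[w,x,y,z,t]_{(w,x,y,z,t)}/(F),\qquad F=xy-z^2+(1+w)t^2 .
\]
Then $d=4$, the ring $R$ satisfies $(\mathrm{Reg}_2)$, and for $P=(x,z,t)R$ the class $[P]\in A_2(R)=A_{d-2}(R)$ is nonzero but maps to $0$ in $A_2(\hat R)$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $R$ be admissible. Then $A_d(R)\to A_d(\hat R)$ is injective. If $R$ satisfies $(\mathrm{Reg}_1)$ and $d\ge1$, then $A_{d-1}(R)\to A_{d-1}(\hat R)$ is injective.
\end{theorem}

\begin{theorem}\label{thm:C}
For all integers $2\le j\le n$ there is a normal local domain $R$, essentially of finite type over $\mathbb C$ and satisfying $(\mathrm{Reg}_n)$, such that $A_{d-j}(R)\to A_{d-j}(\hat R)$ is not injective. The ring $R$ is a finite quotient singularity, and it is Cohen--Macaulay.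
\end{theorem}

\begin{theorem}\label{thm:D}
If $d\le3$, the assertion in the Question holds for every $n$.
\end{theorem}

\begin{corollary}\label{cor:main}
Let $0\le j\le n$. The map $A_{d-j}(R)\to A_{d-j}(\hat R)$ is injective for all admissible $R$ with $(\mathrm{Reg}_n)$ and $d\ge j$ if and only if $j\le1$. For a given $n$, the assertion in the Question is true if and only if $n\le1$. The least dimension in which it fails is $4$.
\end{corollary}

\begin{proof}
For $j\le1$ apply Theorem~\ref{thm:B}, noting that $j=1$ forces $n\ge1$; for $j\ge2$ apply Theorem~\ref{thm:C}. The assertion for a given $n$ is the conjunction of these statements over $0\le j\le n$. The last claim is Theorems~\ref{thm:D} and~\ref{thm:A}.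
\end{proof}

All counterexamples rest on one mechanism. The ring $R$ is a family of cones over the germ of the $w$-line at $w=0$, and the structure of the cones involves a square root of $1+w$. This square root exists in $k[[w]]$, so in $\hat R$ certain subvarieties split into two conjugate halves, and one half alone produces a relation. It does not exist in $k(w)$, and localizing $R$ at the generic point of the curve of vertices gives a cone over $k(w)$ on which a parity invariant detects the class. We do not treat Chow groups with rational coefficients; the classes that we construct are killed by $2$ (Remarks~\ref{rem:torsionA} and~\ref{rem:torsionC}).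

\section{Cycles, completion and localization}\label{sec:prelim}

We use the following standard facts; $R$ denotes an admissible ring.
\begin{itemize}
\item[(F1)] $R$ is universally catenary. In particular, for primes $P\subset\mathfrak p$ we have $\operatorname{ht}(\mathfrak p/P)+\dim R/\mathfrak p=\dim R/P$. Hence the primes that occur in $\operatorname{div}(Q,x)$ have dimension $\dim R/Q-1$.
\item[(F2)] (Dimension formula.) If $B\subset B'$ is a finite extension of Noetherian domains and $B$ is universally catenary, then $\operatorname{ht}P'=\operatorname{ht}(P'\cap B)$ for every prime $P'$ of $B'$.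
\item[(F3)] If $\mathfrak q$ is a prime of $\hat R$ and $P=\mathfrak q\cap R$, then $\operatorname{ht}\mathfrak q=\operatorname{ht}P+\dim\hat R_{\mathfrak q}/P\hat R_{\mathfrak q}$, by flatness. If $\mathfrak q$ is minimal over $P'\hat R$ for a prime $P'$, then $\mathfrak q\cap R=P'$ by going-down, and so $\operatorname{ht}\mathfrak q=\operatorname{ht}P'$.
\item[(F4)] (Ratliff.) Since $R$ is universally catenary, $\hat R/P\hat R$ is equidimensional of dimension $\dim R/P$ for every prime $P$.
\item[(F5)] Since $R$ is excellent, $\hat R\otimes_RL$ is a regular ring for every prime $P$ and every finite field extension $L$ of $\kappa(P)$, and the normalization of $R/P$ is finite over $R/P$.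
\item[(F6)] Let $A\to B$ be a flat local homomorphism of Noetherian local rings. If $A$ and $B/\mathfrak m_AB$ are regular, so is $B$; if $B$ is regular, so is $A$. If $A\to B$ is a flat homomorphism of Noetherian rings with regular fibers and $A$ is reduced (normal), then $B$ is reduced (normal).
\end{itemize}

If $x,y$ are nonzerodivisors of a ring $B$, the sequence $0\to B/xB\xrightarrow{y}B/xyB\to B/yB\to0$ is exact. Hence $\operatorname{div}(Q,xy)=\operatorname{div}(Q,x)+\operatorname{div}(Q,y)$, and $\operatorname{div}(Q,-)$ extends to a homomorphism on $\operatorname{Frac}(R/Q)^*$. The relations in $A_i(R)$ are the sums of the cycles $\operatorname{div}(Q,g)$ with $g\in\operatorname{Frac}(R/Q)^*$.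

Lengths in one-dimensional rings are compared by means of the following device. Let $B$ be a Noetherian local ring and $x\in B$ an element with $\ell(B/xB)<\infty$. For a finitely generated $B$-module $N$ put
\begin{equation}\label{eq:chi}
\chi(N)=\ell(N/xN)-\ell(0:_Nx).
\end{equation}
By the snake lemma $\chi$ is additive on short exact sequences, and $\chi(N)=0$ if $N$ has finite length.

This shows that $A_i(R)\to A_i(\hat R)$ is well defined. By (F4) cycles of dimension $i$ go to cycles of dimension $i$. Tensoring a prime filtration of $R/(Q,x)$ with $\hat R$ shows that $\operatorname{div}(Q,x)$ goes to the $i$-dimensional cycle of $\hat R/(Q,x)\hat R$. Let $\mathfrak q$ be minimal over $(Q,x)\hat R$ and $B=(\hat R/Q\hat R)_{\mathfrak q}$. Then $x$ is a nonzerodivisor of $B$ by flatness, $\dim B=1$, and a prime filtration of $B$ gives $\ell(B/xB)=\chi(B)=\sum_{Q'}\ell(B_{Q'})\,\ell(B/(Q',x))$, the sum over the minimal primes $Q'$ of $B$. So the image of $\operatorname{div}(Q,x)$ is $\sum_{Q'}\ell((\hat R/Q\hat R)_{Q'})\operatorname{div}(Q',x)$, where now $Q'$ runs over the minimal primes of $Q\hat R$, and this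 is a relation.

To prove that a class is nonzero we need homomorphisms out of $A_i(R)$. Ours all begin with localization at the generic point of a curve.

\begin{lemma}\label{lem:loc}
Let $R$ be admissible, $\mathfrak p$ a prime with $\dim R/\mathfrak p=1$, and $i\ge1$. The rule $[P]\mapsto[PR_{\mathfrak p}]$ if $P\subset\mathfrak p$ and $[P]\mapsto0$ otherwise defines a homomorphism $A_i(R)\to A_{i-1}(R_{\mathfrak p})$.
\end{lemma}

\begin{proof}
If $P\subset\mathfrak p$, then $\dim R_{\mathfrak p}/PR_{\mathfrak p}=\dim R/P-1$ by (F1). Consider a relation $\operatorname{div}(Q,f)$. If $Q\not\subset\mathfrak p$ or $f\notin\mathfrak p$, no prime containing $(Q,f)$ lies in $\mathfrak p$, and the relation goes to $0$. Otherwise it goes to $\operatorname{div}(QR_{\mathfrak p},f)$, because the lengths at primes $P\subset\mathfrak p$ do not change under localization.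
\end{proof}

\section{Two conjugate branches}\label{sec:toy}

In this section and the next, $k$ is a field with $\operatorname{char}k\neq2$ and $K=k(w)$. The element $1+w$ is prime in $k[w]$, so it is not a square in $K$, and $K'=K(s)$ with $s^2=1+w$ is a quadratic Galois extension; let $\sigma$ be its nontrivial automorphism, $\sigma(s)=-s$. In $k[[w]]$, on the other hand, Hensel's lemma gives a square root of $1+w$ with constant term $1$, which we also call $s$. The smallest ring in which the contrast is visible is a surface with a double curve along which the two branches are conjugate.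

\begin{example}\label{ex:toy}
Let $R_0=k[w,z,t]_{(w,z,t)}/(z^2-(1+w)t^2)$ and $P_0=(z,t)R_0$. The equation is linear in $w$ with coprime coefficients $-t^2$ and $z^2-t^2$, so $R_0$ is a domain of dimension $2$, and $R_0/P_0=k[w]_{(w)}$. We claim that $[P_0]\in A_1(R_0)$ is nonzero and maps to $0$ in $A_1(\hat R_0)$.

In $\hat R_0=k[[w,z,t]]/\big((z-st)(z+st)\big)$ the ideal $P_0\hat R_0$ is prime, so $[P_0]\mapsto[P_0\hat R_0]$. The branch $Q=(z-st)$ has $\hat R_0/Q=k[[w,t]]$, and $(Q,t)=P_0\hat R_0$. Hence $[P_0\hat R_0]=\operatorname{div}(Q,t)=0$.

In $R_0$ the only prime of dimension $2$ is $0$, and the coefficient of $[P_0]$ in $\operatorname{div}(0,f)$ is $\ell(B/fB)$ with $B=(R_0)_{P_0}$. It suffices to show that this length is always even. We have $B=C_{(z,t)}$ with $C=K[z,t]/(z^2-(1+w)t^2)$. The map $C\to K'[t]$, $z\mapsto st$, sends the $K$-basis $t^N,zt^{N-1}$ of $C_N$ ($N\ge1$) to the $K$-basis $t^N,st^N$ of $K't^N$. So $C=K+tK'[t]$, the ring $K'[t]$ is finite over $C$ with $K'[t]/C\cong K'/K$, and $(t)$ is its only prime over $(z,t)$. Localizing, $B\subset B'=K'[t]_{(t)}$ is finite with $\ell_B(B'/B)=1$,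 and \eqref{eq:chi} gives
\[
\ell_B(B/fB)=\ell_B(B'/fB')=[K':K]\operatorname{ord}_t(f)\in2\mathbb Z .
\]
\end{example}

The ring $R_0$ is singular at the height-one prime $P_0$. So Example~\ref{ex:toy} does not contradict the assertion in the Question, and it shows that $(\mathrm{Reg}_1)$ cannot be dropped from the second part of Theorem~\ref{thm:B}. To obtain a counterexample we keep the mechanism and raise the codimension of the singular curve. Suppose that $R$ is singular only along a curve $\mathfrak p$ and that $R_{\mathfrak p}$ is the local ring at the vertex of a cone of dimension $m$ over $K$. Then $d=m+1$, the ring $R$ satisfies $(\mathrm{Reg}_{m-1})$, the Question concerns $A_i(R)$ for $i\ge2$, and Lemma~\ref{lem:loc} maps these groups to $A_{i-1}(R_{\mathfrak p})$ with $i-1\ge1$. Example~\ref{ex:toy} has $m=1$ and $i=1$, which is out of range. For $m=2$ the range is $i\ge d-1$, where Theorem~\ref{thm:B} applies. The first candidate is $m=3$, $i=2$: a cone over a projective surface, and a line of that cone. Adding the term $xy$ to the equation of $R_0$ produces exactly this.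

\section{The four-dimensional hypersurface}\label{sec:A}

Let $R$, $F$ and $P$ be as in Theorem~\ref{thm:A}. The polynomial $F$ is linear in $x$ with coprime coefficients $y$ and $-z^2+(1+w)t^2$, so it is irreducible, and $R$ is an admissible domain of dimension $4$. Since $F\in(x,z,t)$, we have $R/P=k[w,y]_{(w,y)}$, of dimension $2$.

\subsection*{Regularity in codimension two}
Let $\mathfrak q$ be a prime of $A=k[w,x,y,z,t]_{(w,x,y,z,t)}$ containing $F$. If $A_{\mathfrak q}/(F)$ is not regular, then $F\in\mathfrak q^2A_{\mathfrak q}$, and all partial derivatives of $F$ lie in $\mathfrak q$. They are $y$, $x$, $-2z$, $2(1+w)t$ and $t^2$. As $2$ is a unit, every prime at which $R$ is not regular contains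
\[
\mathfrak p=(x,y,z,t)R .
\]
Since $R/\mathfrak p=k[w]_{(w)}$, we have $\operatorname{ht}\mathfrak p=3$ by (F1). So $R$ satisfies $(\mathrm{Reg}_2)$.

\subsection*{The class dies in the completion}
We have $\hat R=k[[w,x,y,z,t]]/(F)$, and $\hat R/P\hat R=k[[w,y]]$ is a domain, so $[P]\mapsto[P\hat R]$. Since $F=xy-(z-st)(z+st)$, the ideal $Q=(x,z-st)\hat R$ satisfies $\hat R/Q=k[[w,y,t]]$. Thus $Q$ is a prime of dimension $3$, $t\notin Q$, and $(Q,t)=P\hat R$. Therefore $[P\hat R]=\operatorname{div}(Q,t)=0$ in $A_2(\hat R)$.

\subsection*{The quadric over $k(w)$}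
It remains to show that $[P]\ne0$ in $A_2(R)$. Let $S=K[x,y,z,t]/(F)$, a standard graded $K$-algebra of dimension $3$ because $F$ is a quadratic form over $K$. Then $R_{\mathfrak p}=S_{S_+}$, its residue field is $K$, and its associated graded ring is $S$.

Geometrically, $Y=\operatorname{Proj}S$ is a smooth quadric surface over $K$, and $P$ defines the line of the cone over the rational point $x=z=t=0$ of $Y$. Over $K'$ the quadric carries two families of lines, and the relation just found says that the point is a hyperplane section of the line $x=z-st=0$. The automorphism $\sigma$ exchanges the two families. A curve on $Y$ defined over $K$ therefore has bidegree $(a,a)$ and even degree $2a$, so that its hyperplane sections have even degree, while our point has degree $1$. The next lemma is the algebraic form of this statement about curves.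

If $M$ is a finitely generated graded $S$-module of Krull dimension at most $2$, its Hilbert function is $\dim_KM_N=\delta(M)N+\text{const}$ for $N\gg0$, with $\delta(M)$ an integer. The number $\delta(M)$ is additive on short exact sequences, unchanged by shifts of the grading, and zero if $\dim M\le1$. Since $M$ has a finite filtration with quotients $(S/\mathfrak q)(a)$, $\mathfrak q$ a homogeneous prime, in which a prime $\mathfrak q$ of dimension $2$ occurs $\ell(M_{\mathfrak q})$ times,
\begin{equation}\label{eq:delta}
\delta(M)=\sum_{\mathfrak q\text{ homogeneous},\ \dim S/\mathfrak q=2}\ell(M_{\mathfrak q})\,\delta(S/\mathfrak q).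
\end{equation}
The same holds for modules over $S'=S\otimes_KK'$, with $\dim_{K'}$ in place of $\dim_K$.

\begin{lemma}\label{lem:even}
For every finitely generated graded $S$-module $M$ with $\dim M\le2$, the integer $\delta(M)$ is even.
\end{lemma}

\begin{proof}
By \eqref{eq:delta} we may take $M=S/\mathfrak q$ with $\mathfrak q$ a homogeneous prime of dimension $2$. Put $u=z-st$ and $v=z+st$. Then $S'=K'[x,y,u,v]/(xy-uv)$, and $\sigma$ acts on $S'$ as a ring automorphism that fixes $x,y$ and exchanges $u,v$. The ring $S'$ is a hypersurface domain that is regular outside the vertex, which has height $3$; so it is normal by Serre's criterion.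

We compute $\operatorname{Cl}(S')$. The ring $S'[1/x]=K'[x,x^{-1},u,v]$ is factorial with unit group $K'^*x^{\mathbb Z}$. Since $S'/xS'=K'[y,u,v]/(uv)$ is reduced, $\operatorname{div}(x)=[(x,u)]+[(x,v)]$. By Nagata's theorem the kernel of $\operatorname{Cl}(S')\to\operatorname{Cl}(S'[1/x])=0$ is generated by the height-one primes containing $x$. A rational function whose divisor is supported on these two primes is a unit of $S'[1/x]$, so its divisor is a multiple of $\operatorname{div}(x)$. Hence $\operatorname{Cl}(S')=\mathbb Z^2/\mathbb Z(1,1)\cong\mathbb Z$, generated by $[(x,u)]=-[(x,v)]$, and $\sigma$ acts on it as $-1$.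

The ring $S'/\mathfrak qS'$ is finite and flat over $S/\mathfrak q$, so its minimal primes $\mathfrak q'$ have dimension $2$, that is, height one in $S'$; they are homogeneous. Let $\Delta=\sum_{\mathfrak q'}\ell((S'/\mathfrak qS')_{\mathfrak q'})[\mathfrak q']$. As $\sigma(\mathfrak qS')=\mathfrak qS'$, the divisor $\Delta$ is $\sigma$-invariant, so its class equals its negative in $\mathbb Z$ and is zero. Thus $\Delta=\operatorname{div}(g)$, and $g\in S'$ since $\Delta$ is effective and $S'$ is normal. The ideal $gS'$ is an intersection of symbolic powers of the homogeneous primes $\mathfrak q'$, hence homogeneous. So a nonzero homogeneous component of $g$ is a multiple of $g$, and in a graded domain a divisor of a nonzero homogeneous element is homogeneous. Let $a=\deg g$. We have $\dim_{K'}S'_N=\binom{N+3}3-\binom{N+1}3=(N+1)^2$, so $\dim_{K'}(S'/gS')_N=(N+1)^2-(N+1-a)^2=2aN+2a-a^2$ for $N\ge a$. The modules $S'/\mathfrak qS'$ and $S'/gS'$ have the same lengths at all primes of dimension $2$, and \eqref{eq:delta} gives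
\[
\delta(S/\mathfrak q)=\delta(S'/\mathfrak qS')=\delta(S'/gS')=2a .\qedhere
\]
\end{proof}

\subsection*{From the graded ring to the local ring}
The primes and functions that enter $A_1(R_{\mathfrak p})$ are not homogeneous, so the degree of a point of $Y$ must be replaced by an invariant of an arbitrary curve germ. The multiplicity does this. Recall that a finitely generated module $C$ of dimension $1$ over a local ring $(B,\mathfrak n)$ has $\ell(\mathfrak n^NC/\mathfrak n^{N+1}C)=e(C)$ for $N\gg0$, and that $e(C)=\sum_{P'}\ell(C_{P'})\,e(B/P')$, the sum over the primes $P'$ of dimension $1$ (the associativity formula).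

\begin{lemma}\label{lem:mult}
Let $(B,\mathfrak n)$ be a two-dimensional domain that is a quotient of $S_{S_+}$, and let $0\ne f\in\mathfrak n$. Then $e(B/fB)$ is even.
\end{lemma}

Put $G=\operatorname{gr}_{\mathfrak n}(B)$, a quotient of $S$ of dimension $2$. If the initial form of $f$, of degree $a$ say, is a nonzerodivisor of $G$, then $\operatorname{gr}_{\mathfrak n}(B/fB)$ is the quotient of $G$ by it and $e(B/fB)=a\,\delta(G)$ is even. In general $G$ has zerodivisors, and multiplication by $f$ raises the $\mathfrak n$-adic order by an amount that depends on the element. The Artin--Rees lemma bounds this amount, and we sort the elements by it; each layer is a graded $S$-module, to which Lemma~\ref{lem:even} applies.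

\begin{proof}
Put $\mathfrak n^N=B$ for $N\le0$ and $\mathfrak a_N=(\mathfrak n^N:_Bf)$. Then $f\mathfrak a_N=\mathfrak n^N\cap fB$, and $\mathfrak a_N\supseteq\mathfrak n^{N-1}$ because $f\in\mathfrak n$. The kernel of the surjection $G\to\operatorname{gr}_{\mathfrak n}(B/fB)$ in degree $N$ is
\[
\frac{\mathfrak n^N\cap(\mathfrak n^{N+1}+fB)}{\mathfrak n^{N+1}}=\frac{\mathfrak n^{N+1}+\mathfrak n^N\cap fB}{\mathfrak n^{N+1}}\cong\frac{\mathfrak n^N\cap fB}{\mathfrak n^{N+1}\cap fB}\cong\mathfrak a_N/\mathfrak a_{N+1},
\]
where the last step uses that $B$ is a domain. Put $\lambda_N=\ell(\mathfrak a_N/\mathfrak n^{N-1})$. From $\ell(B/\mathfrak a_N)=\ell(B/\mathfrak n^{N-1})-\lambda_N$ we get $\ell(\mathfrak a_N/\mathfrak a_{N+1})=\ell(G_{N-1})-(\lambda_{N+1}-\lambda_N)$. Hence, for $N\gg0$,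
\[
e(B/fB)=\ell(G_N)-\ell(\mathfrak a_N/\mathfrak a_{N+1})=\delta(G)+(\lambda_{N+1}-\lambda_N).
\]
The first term is even by Lemma~\ref{lem:even}.

By the Artin--Rees lemma there is $r\ge1$ with $\mathfrak n^N\cap fB\subset f\mathfrak n^{N-r}$, that is, $\mathfrak a_N\subset\mathfrak n^{N-r}$, for all $N$. Consider the chain
\[
\mathfrak a_N=\mathfrak a_N\cap\mathfrak n^{N-r}\supset\mathfrak a_N\cap\mathfrak n^{N-r+1}\supset\dots\supset\mathfrak a_N\cap\mathfrak n^{N-1}=\mathfrak n^{N-1}.
\]
For $b=r,\dots,2$ the quotient $(\mathfrak a_N\cap\mathfrak n^{N-b})/(\mathfrak a_N\cap\mathfrak n^{N-b+1})$ is isomorphic to the degree-$N$ part of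
\[
L^{(b)}=\bigoplus_N\frac{\mathfrak a_N\cap\mathfrak n^{N-b}+\mathfrak n^{N-b+1}}{\mathfrak n^{N-b+1}}\ \subset\ G(-b).
\]
Since $\mathfrak n^i\mathfrak a_N\subset\mathfrak a_{N+i}$, each $L^{(b)}$ is a graded $S$-submodule of $G(-b)$, hence finitely generated of dimension at most $2$. So $\lambda_N=\sum_{b=2}^r\dim_KL^{(b)}_N$, and $\lambda_{N+1}-\lambda_N=\sum_{b=2}^r\delta(L^{(b)})$ for $N\gg0$. This is even by Lemma~\ref{lem:even}.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:A}]
Consider the map $[P']\mapsto e(R_{\mathfrak p}/P')\bmod 2$ on one-dimensional cycles of $R_{\mathfrak p}$. A relation in $A_1(R_{\mathfrak p})$ has the form $\operatorname{div}(Q,f)$ with $B=R_{\mathfrak p}/Q$ a two-dimensional domain. If $f$ is a unit, the relation is $0$. Otherwise the associativity formula shows that it is sent to $e(B/fB)\bmod2$, which is $0$ by Lemma~\ref{lem:mult}. So we obtain a homomorphism $A_1(R_{\mathfrak p})\to\mathbb Z/2$. Compose it with the map $A_2(R)\to A_1(R_{\mathfrak p})$ of Lemma~\ref{lem:loc}. Since $R_{\mathfrak p}/PR_{\mathfrak p}=K[y]_{(y)}$ has multiplicity $1$, the class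 $[P]$ goes to $1$, and $[P]\ne0$.
\end{proof}

\begin{remark}\label{rem:torsionA}
The two conjugate primes $(x,z\pm st)\hat R$ descend together: $R/xR$ is a localization of the domain $k[w,y,z,t]/(z^2-(1+w)t^2)$, and $R/(x,t)=k[w,y,z]_{(w,y,z)}/(z^2)$. Hence $\operatorname{div}(xR,t)=2[P]$, and $[P]$ has order $2$ in $A_2(R)$.
\end{remark}

\section{Components and divisors}\label{sec:B}

We prove Theorem~\ref{thm:B}. The groups $A_d(R)$ and $A_d(\hat R)$ are free on the primes of dimension $d$. By (F3), distinct primes $P$ have disjoint, nonempty sets of primes minimal over $P\hat R$, and these occur with positive coefficients. So $A_d(R)\to A_d(\hat R)$ is injective.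

Now let $d\ge1$ and assume $(\mathrm{Reg}_1)$. For normal $R$ one attaches to a divisor its divisorial ideal and descends freeness from $\hat R$ to $R$. In general $R$ need be neither a domain nor normal, and a component of $R$ may split in $\hat R$. We split $A_{d-1}$ along the components and pass to their normalizations; condition $(\mathrm{Reg}_1)$ guarantees that neither step changes the local rings at primes of dimension $d-1$.

\subsection*{Reduction to one component}
The ring $\hat R$ satisfies $(\mathrm{Reg}_1)$ as well: if $\operatorname{ht}\mathfrak q\le1$, then $\operatorname{ht}(\mathfrak q\cap R)\le1$ by (F3), and $\hat R_{\mathfrak q}$ is regular by (F5) and (F6).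

Let $Q_1,\dots,Q_m$ be the primes of $R$ of dimension $d$. A prime $P$ of dimension $d-1$ has height at most $1$, so $R_P$ is a regular local ring, hence a domain, and $P$ contains a unique minimal prime of $R$. Either $P$ is itself minimal, and then it occurs in no relation, or it contains exactly one $Q_a$. The relations $\operatorname{div}(Q_a,x)$ involve only primes containing $Q_a$ and are computed in $R/Q_a$. Therefore
\[
A_{d-1}(R)=\Big(\bigoplus_{P\text{ minimal},\ \dim R/P=d-1}\mathbb Z[P]\Big)\oplus\bigoplus_{a=1}^mA_{d-1}(R/Q_a),
\]
and the same decomposition holds for $\hat R$. By (F3) and (F4), a minimal prime $P$ of dimension $d-1$ goes to a combination of minimal primes of $\hat R$ of dimension $d-1$, and on these free summands the map is injective as above. Also by (F3) and (F4), the primes $Q'$ minimal over $Q_a\hat R$ are minimal primes of $\hat R$ of dimension $d$ with $Q'\cap R=Q_a$, so different indices $a$ give disjoint sets of primes $Q'$. It remains to fix $Q=Q_a$, put $B=R/Q$ and $\hat B=\hat R/Q\hat R$, and prove that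
\[
A_{d-1}(B)\longrightarrow\bigoplus_{Q'}A_{d-1}(\hat R/Q')
\]
is injective, where $Q'$ runs over the minimal primes of $\hat B$.

\subsection*{Local rings in codimension one}
Call a prime of $B$ or of $\hat B$ a \emph{prime divisor} if it has dimension $d-1$. By (F1) the prime divisors of $B$ are its height-one primes. If $P\supset Q$ is a prime of $R$ of height at most $1$, then $QR_P=0$ because $R_P$ is a domain, so $B_P=R_P$. Thus $B_P$ is a discrete valuation ring for every prime divisor $P$; let $v_P$ be its valuation and $\pi_P$ a uniformizer. Let $\mathfrak q$ be a prime divisor of $\hat B$. It strictly contains some $Q'$, so it has height $1$ in $\hat R$, the ring $\hat R_{\mathfrak q}$ is a discrete valuation ring, $Q'$ is unique, and $Q'\hat R_{\mathfrak q}=0$. Since $\mathfrak q\cap R$ has height at most $1$ and contains $Q$, also $Q\hat R_{\mathfrak q}=0$. Hence $\hat B_{\mathfrak q}=\hat R_{\mathfrak q}=(\hat R/Q')_{\mathfrak q}$; let $v_{\mathfrak q}$ be its valuation.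

By (F5) and (F6) the ring $\hat B$ is reduced, so its total quotient ring is $\mathcal Q=\prod_{Q'}\operatorname{Frac}(\hat R/Q')$. Let $D=\sum n_P[P]$ be a divisor on $B$ whose class maps to $0$. Then the image of $D$ equals $\sum_{Q'}\operatorname{div}(Q',f_{Q'})$ with $f_{Q'}\in\operatorname{Frac}(\hat R/Q')^*$. Put $f=(f_{Q'})\in\mathcal Q^*$. Comparing coefficients at a prime divisor $\mathfrak q$ of $\hat B$ with $P=\mathfrak q\cap B$, which has height at most $1$ by (F3), we find
\begin{equation}\label{eq:vq}
v_{\mathfrak q}(f)=\begin{cases}n_P\,\ell\big((\hat B/P\hat B)_{\mathfrak q}\big)=n_P\,v_{\mathfrak q}(\pi_P)&\text{if }\operatorname{ht}P=1,\\ 0&\text{if }P=0.\end{cases}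
\end{equation}
We must find $g\in\operatorname{Frac}(B)^*$ with $v_P(g)=n_P$ for all $P$.

\subsection*{Normalization}
Let $B'$ be the normalization of $B$. It is finite over $B$ by (F5), hence semilocal. By (F2) a height-one prime of $B'$ lies over a height-one prime $P$ of $B$, and $B'_P=B_P$ since $B_P$ is normal. So the height-one primes of $B$ and $B'$ correspond bijectively, with equal local rings.

Let $C=B'\otimes_B\hat B$. It is faithfully flat over $B'$, and its fiber at a prime $P'$ of $B'$ is $\hat B\otimes_B\kappa(P')$, which is regular by (F5). So $C$ is normal by (F6). By flatness of $\hat B$ over $B$ we have $\hat B\subset C\subset\operatorname{Frac}(B)\otimes_B\hat B\subset\mathcal Q$. Being finite over $\hat B$ and normal, $C$ is the integral closure of $\hat B$ in $\mathcal Q$, that is, the product of the normalizations of the domains $\hat R/Q'$. By (F2) and (F1), applied to $\hat R/Q'$, a height-one prime $\mathfrak q'$ of $C$ lies over a prime divisor $\mathfrak q$ of $\hat B$. Since $C_{\mathfrak q}$ is the integral closure of the discrete valuation ring $\hat B_{\mathfrak q}$ in its fraction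 field, $C_{\mathfrak q'}=C_{\mathfrak q}=\hat B_{\mathfrak q}$.

\subsection*{Descent}
Recall that a fractional ideal $J$ of a Noetherian normal domain is a reflexive module if and only if it is the intersection of its localizations at the height-one primes. Let
\[
I=\{g\in\operatorname{Frac}(B):v_P(g)\ge n_P\text{ for all }P\}.
\]
If $0\neq a\in B$ has $v_P(a)\ge-n_P$ for all $P$, then $aI\subset B'$, so $I$ is a finitely generated $B'$-module. It contains the product of the ideals $P^{n_P}$ for $n_P>0$ and $(B':P)^{-n_P}$ for $n_P<0$, the $P$ being viewed as primes of $B'$; hence $I_P=\pi_P^{n_P}B_P$ for all $P$, and $I$ is reflexive. Duals of finitely generated modules commute with flat base change, so $I\otimes_{B'}C$ is reflexive, and by flatness it is identified with $IC\subset\mathcal Q$. Let $\mathfrak q$ be a prime divisor of $\hat B$ and $P=\mathfrak q\cap B$. If $\operatorname{ht}P=1$, then $I\hat B_{\mathfrak q}=\pi_P^{n_P}\hat B_{\mathfrak q}$. If $P=0$, then $\operatorname{Frac}(B)\subset\hat B_{\mathfrak q}$ and $I\hat B_{\mathfrak q}=\hat B_{\mathfrak q}$. In both cases $I\hat B_{\mathfrak q}=f\hat B_{\mathfrak q}$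 by \eqref{eq:vq}. So on each factor of $C$ the reflexive fractional ideals $IC$ and $fC$ agree at all height-one primes, and $IC=fC$.

Thus $I\otimes_{B'}C$ is free. Flatness descends along the faithfully flat map $B'\to C$, so $I$ is flat and finitely generated, hence projective, of rank one. A projective module of constant rank over a semilocal ring is free, so $I=gB'$. Then $v_P(g)=n_P$ for all $P$, and $D=\operatorname{div}(Q,g)$ is zero in $A_{d-1}(B)$. This proves Theorem~\ref{thm:B}.

\section{Quotient singularities}\label{sec:C}

For Theorem~\ref{thm:C} the singular locus must have arbitrarily large codimension while the class keeps a prescribed codimension $j\ge2$. Quotients by finite groups allow this, since the codimension of the fixed loci grows with the number of variables.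

The example is a product of two factors. On the first, an element $\tau$ of order $4$ acts, a divisor on the quotient is cut out by a function $g$ with $\tau g=\zeta^ag$, where $\zeta=\sqrt{-1}$, and $a\in\mathbb Z/4$ is an invariant of the divisor class. An involution $\sigma$ with $\sigma(s)=-s$ conjugates $\tau$ to $\tau^{-1}$. As long as $\sigma$ is present, $a$ must be even, so a divisor with $a=2$ is not divisible by $2$. In the completion $\sigma$ disappears, divisors with $a=1$ appear, and the divisor with $a=2$ becomes divisible by $2$. The second factor, a quotient by $\pm1$, contributes a class of codimension $j-1\ge1$ that is killed by $2$, and so converts divisibility by $2$ into vanishing.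

\subsection*{Invariants of finite groups}
Let a finite group $\Gamma$ act on a Noetherian normal domain $\Omega\supset\mathbb Q$, and suppose that $E=\Omega^\Gamma$ is Noetherian and $\Omega$ is finite over $E$. Then $E$ is a normal domain, and the following hold.
\begin{itemize}
\item[(G1)] Averaging over $\Gamma$ is an $E$-linear projector onto the invariants. Hence taking invariants is exact and commutes with base change along flat maps $E\to E'$. For a $\Gamma$-stable ideal $\mathfrak b$ we have $E/(\mathfrak b\cap E)=(\Omega/\mathfrak b)^\Gamma$.
\item[(G2)] The primes of $\Omega$ over a given prime of $E$ form one orbit, and $\operatorname{ht}\mathfrak q=\operatorname{ht}(\mathfrak q\cap E)$ by going-down and incomparability.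
\item[(G3)] The \emph{inertia group} of a prime $\mathfrak q$ consists of the $\gamma$ that stabilize $\mathfrak q$ and act trivially on $\Omega/\mathfrak q$, that is, with $(\gamma-1)\Omega\subset\mathfrak q$. If it is trivial, then $E\to\Omega$ is \'etale at $\mathfrak q$ \cite[Exp.~V]{SGA1}; in particular, with $\mathfrak r=\mathfrak q\cap E$, the map $E_{\mathfrak r}\to\Omega_{\mathfrak q}$ is flat and $\mathfrak r\Omega_{\mathfrak q}=\mathfrak q\Omega_{\mathfrak q}$. So $E_{\mathfrak r}$ is regular if $\Omega_{\mathfrak q}$ is, by (F6), and if $\operatorname{ht}\mathfrak q=1$ the valuation of $\Omega_{\mathfrak q}$ restricts to that of $E_{\mathfrak r}$.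
\end{itemize}

\subsection*{The ring and the class}
Fix $2\le j\le n$ and put $c=j-1$, so that $1\le c\le n-1$. Choose integers $N,M$ with $2N\ge n+1$ and $M\ge n+1$; then $N\ge2$ and $M-c\ge2$. Let
\[
\Omega=\mathbb C[s,x_1,\dots,x_N,x_1',\dots,x_N',y_1,\dots,y_M]
\]
with the $\mathbb C$-automorphisms
\[
\tau:\ x_l\mapsto\zeta x_l,\ x'_l\mapsto-\zeta x'_l;\qquad\sigma:\ s\mapsto-s,\ x_l\leftrightarrow x'_l;\qquad\varepsilon:\ y_l\mapsto-y_l,
\]
each fixing the variables not listed. We have $\sigma\tau\sigma(x_l)=\sigma(-\zeta x_l')=-\zeta x_l$ and $\sigma\tau\sigma(x'_l)=\zeta x'_l$, so $\sigma\tau\sigma=\tau^{-1}$. Thus $G=\langle\tau,\sigma\rangle$ is dihedral of order $8$, the group $\Gamma=G\times\langle\varepsilon\rangle$ has order $16$, and $H=\langle\tau,\varepsilon\rangle$ is a normal subgroup of index $2$. Let $E=\Omega^\Gamma$, a finitely generated $\mathbb C$-algebra over which $\Omega$ is finite. Put $w=s^2-1\in E$,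
\[
\mathfrak m=(s-1,x,x',y)\Omega\cap E,\qquad R=E_{\mathfrak m}.
\]
Then $R$ is a normal local domain, essentially of finite type over $\mathbb C$, of dimension $d=1+2N+M>n$. By (G2) the primes of $\Omega$ over $\mathfrak m$ are the two points $s=\pm1$, $x=x'=y=0$, each with stabilizer $H$. A system of parameters of $R$ is a system of parameters in the regular local rings of $\Omega$ at both points, hence a regular sequence on $\Omega\otimes_ER$, hence on its direct summand $R$. So $R$ is Cohen--Macaulay.

\emph{$R$ satisfies $(\mathrm{Reg}_n)$.} Let $\mathfrak q$ be a prime of $\Omega$ with $\mathfrak q\cap E\subset\mathfrak m$ and nontrivial inertia group, and let $\gamma\neq1$ lie in it. If $\gamma\notin H$, then $(\gamma-1)s=-2s\in\mathfrak q$, so $s^2=1+w\in\mathfrak m$, which is false. So $\gamma=\tau^a\varepsilon^b$. If $\tau^a\ne1$, then $(\gamma-1)x_l$ and $(\gamma-1)x'_l$ are nonzero multiples of $x_l$ and $x_l'$, so $\mathfrak q\supset(x,x')$; otherwise $\gamma=\varepsilon$ and $\mathfrak q\supset(y)$. Hence $\operatorname{ht}(\mathfrak q\cap E)=\operatorname{ht}\mathfrak q\ge\min(2N,M)\ge n+1$. By (G3),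 $R$ is regular at all primes of height at most $n$.

\emph{The class.} Let $h=x_1x_2+x_1'x_2'$, so that $\sigma h=h$, $\varepsilon h=h$ and $\tau h=-h$. The quadratic form $h$ has rank $4$, so it is not a product of two linear forms. It is therefore irreducible in polynomial rings in the variables, and also in power series rings, since a factorization into nonunits would give a factorization of $h$ into their initial forms. Thus $\mathfrak h=(h,y_1,\dots,y_c)\Omega$ is a $\Gamma$-stable prime. Put $J=\mathfrak h\cap E\subset\mathfrak m$ and $P=JR$. Since $E/J$ is an affine domain of dimension $\dim\Omega/\mathfrak h=d-1-c$, we have $\dim R/P=d-j$. We show that $[P]\in A_{d-j}(R)$ is nonzero and maps to $0$.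

\subsection*{The class dies in the completion}
The ring $\Omega\otimes_E\hat R$ is the product $\hat\Omega_+\times\hat\Omega_-$ of the completions of $\Omega$ at the two points over $\mathfrak m$, and $\sigma$ exchanges the factors. A pair $(a_+,a_-)$ is $\Gamma$-invariant if and only if $a_+$ is $H$-invariant and $a_-=\sigma a_+$. Write $\hat\Omega=\hat\Omega_+=\mathbb C[[w,x,x',y]]$; here $w=(s-1)(s+1)$ can replace $s-1$ as a variable. By (G1),
\[
\hat R=(\hat\Omega_+\times\hat\Omega_-)^\Gamma=\hat\Omega^H,\qquad J\hat R=(\mathfrak h\otimes_E\hat R)^\Gamma=(\mathfrak h\hat\Omega)^H=\mathfrak h\hat\Omega\cap\hat R .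
\]
The ideal $\mathfrak h\hat\Omega$ is prime, so $\mathfrak j=J\hat R$ is prime and $[P]\mapsto[\mathfrak j]$.

\begin{lemma}\label{lem:divH}
Let $B=\hat\Omega/\mathfrak b$, where $\mathfrak b$ is generated by some of the variables $x,x',y$, and suppose that at least two variables among $x,x'$ and at least two among $y$ remain. Then $B^H=\hat R/(\mathfrak b\cap\hat R)$ has dimension $\dim B$. If $g\in B^H$ factors in $B$ as $g=\prod_lp_l^{m_l}$, where the $p_lB$ are distinct $H$-stable primes, then the divisor of $g$ on $B^H$ is $\sum_lm_l[p_lB\cap B^H]$.
\end{lemma}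

\begin{proof}
The first claim follows from (G1) and the finiteness of $B$ over $B^H$. For $1\ne\gamma\in H$ the set $(\gamma-1)B$ contains all remaining variables among $x,x'$ or all remaining variables among $y$, so it lies in no prime of height one. Thus all height-one primes of $B$ have trivial inertia group. By (G2), the height-one primes of $B^H$ containing $g$ are the $p_lB\cap B^H$, and these are distinct because the $p_lB$ are distinct one-point orbits. By (G3) the order of $g$ at $p_lB\cap B^H$ is $m_l$.
\end{proof}

Let $\mathfrak k=(x_1,y_1,\dots,y_c)\hat\Omega\cap\hat R$, a prime of dimension $d-j$. It is available only in the completion, since $\sigma$ does not preserve $x_1=0$. We apply Lemma~\ref{lem:divH} to two rings of dimension $d-c=d-j+1$.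
\begin{itemize}
\item[(i)] Let $B=\hat\Omega/(y_1,\dots,y_c)$, in which $2N\ge4$ and $M-c\ge2$ variables remain, and $g=hx_1^2$. Then $\tau g=(-1)\zeta^2g=g$ and $\varepsilon g=g$, and we get $[\mathfrak j]+2[\mathfrak k]=0$ in $A_{d-j}(\hat R)$.
\item[(ii)] Let $B=\hat\Omega/(x_1,y_1,\dots,y_{c-1})$, in which $2N-1\ge3$ and $M-c+1\ge3$ variables remain, and $g=y_c^2$. We get $2[\mathfrak k]=0$. This step uses $c\ge1$, that is, $j\ge2$.
\end{itemize}
Hence $[\mathfrak j]=0$.

\subsection*{Passage to a cone over $\mathbb C(w)$}
Grade $\Omega$ by the total degree in $x,x',y$. The group $\Gamma$ preserves the grading, so $E$ is graded, with $E_0=\mathbb C[s]^\sigma=\mathbb C[w]$. Let $K=\mathbb C(w)$, $K'=\mathbb C(s)$, $E_K=E\otimes_{\mathbb C[w]}K$, $J_K=JE_K$ and $X=\operatorname{Spec}E_K$. Then $(E_K)_0=K$, and we let $0\in X$ be the vertex, defined by $(E_K)_+$. The prime $\mathfrak p=E_+R$ contains $P$, because $\mathfrak h\subset(x,x',y)$; moreover $R/\mathfrak p=\mathbb C[w]_{(w)}$ and $R_{\mathfrak p}=\mathcal O_{X,0}$. By Lemma~\ref{lem:loc} it suffices to show that the class of $V(J_K)$ in $A_{d-j-1}(\mathcal O_{X,0})$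 is nonzero.

We want to use intersection theory on the variety $X$ instead of its local ring. For a scheme $Y$ of finite type over $K$ let $A_i(Y)$ be the Chow group of \cite{Fulton}: $i$-cycles modulo the divisors of rational functions on $(i+1)$-dimensional subvarieties, with orders of vanishing of regular functions given by lengths as above. On a cone, a subvariety that misses the vertex can be pushed to infinity by scaling, and so the local ring loses nothing.

\begin{lemma}\label{lem:cone}
Let $\alpha$ be an $i$-cycle on $X$. If the cycle formed by the components of $\alpha$ through $0$ is zero in $A_i(\mathcal O_{X,0})$, then $\alpha$ is zero in $A_i(X)$.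
\end{lemma}

\begin{proof}
Write the local cycle as $\sum_a\pm\operatorname{div}(Q_a,f_a)$. Denominators are units of $\mathcal O_{X,0}$, so we may take $f_a\in E_K$. The divisor of $f_a$ on the subvariety $V(Q_a\cap E_K)$ of $X$ differs from $\operatorname{div}(Q_a,f_a)$ only in components that miss $0$. So $\alpha$ is rationally equivalent to a combination of subvarieties $Z\not\ni0$, and we show that $[Z]=0$ in $A_i(X)$ for such $Z$.

The ideal of $Z$ is not contained in $(E_K)_+$, so it contains an element $\phi=\sum_l\phi_l$ with $\phi_l$ homogeneous of degree $l$ and $\phi_0=1$. The grading defines an action of $\mathbb G_m$ on $X$ with $\phi_l(\mu\cdot p)=\mu^l\phi_l(p)$. Let $W^\circ\subset X\times\mathbb G_m$ be the inverse image of $Z$ under the action map. The automorphism $(p,\mu)\mapsto(\mu\cdot p,\mu)$ of $X\times\mathbb G_m$ carries $W^\circ$ onto $Z\times\mathbb G_m$, so $W^\circ$ is a variety of dimension $i+1$ whose fiber over $\mu=1$ is $Z$. Let $W$ be its closure in $X\times\mathbb P^1$. The function $\sum_l\mu^l\phi_l$ is regular on $X\times\mathbb A^1$ and vanishes on $W^\circ$, hence on $W\cap(X\times\mathbb A^1)$.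 At $\mu=0$ it equals $1$, so the fiber $W(0)$ is empty. By \cite[Prop.~1.6]{Fulton}, after a change of coordinate on $\mathbb P^1$, two fibers of $W\to\mathbb P^1$ over rational points are rationally equivalent on $X$. Hence $[Z]=[W(1)]-[W(0)]=0$.
\end{proof}

It now suffices to show that $[V(J_K)]$ restricts to a nonzero class on some open subset of $X$.

\subsection*{The product structure}
We have $\Omega\otimes_{\mathbb C[w]}K=K'[x,x']\otimes_KK[y]$, with $G$ acting $K$-linearly on the first factor and $\varepsilon$ on the second. Hence $E_K=K'[x,x']^G\otimes_KK[y]^{\langle\varepsilon\rangle}$, that is, $X=X_1\times_KX_2$. Let $U_a$ be the complement of the vertex in $X_a$, and $U=U_1\times U_2$, an open subset of $X$.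

\emph{The first factor.} The only prime of $K'[x,x']$ over the vertex of $X_1$ is the origin, by (G2). Let $\rho:\mathbb A^{2N}_{K'}\setminus0\to U_1$ be the quotient map by $G$. It is finite and \'etale by (G3): for $\gamma\notin\langle\tau\rangle$ the element $(\gamma-1)s=-2s$ is a unit, and $\tau^a\ne1$ lies only in the inertia group of the origin. So $U_1$ is a regular variety of dimension $2N$, and $A_{2N-1}(U_1)=\operatorname{Cl}(U_1)$. Let $V_1=\rho(V(h))$, a prime divisor on $U_1$.

\emph{The second factor.} The ring $K[y]^{\langle\varepsilon\rangle}$ consists of the polynomials all of whose terms have even degree. The open sets $y_l^2\ne0$ cover $U_2$ and have coordinate rings $K[y_1/y_l,\dots,y_M/y_l][y_l^2,y_l^{-2}]$. The fiber coordinates are related by $y_m^2=(y_m/y_l)^2y_l^2$. So $U_2\to\mathbb P^{M-1}_K$ is the complement of the zero section in the line bundle $\mathcal O(-2)$.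

Let $\mathcal P=U_1\times\mathbb P^{M-1}$ with projection $p:\mathcal P\to U_1$, let $\xi=c_1(\mathcal O(1))$, let $\pi:L\to\mathcal P$ be the pull-back of $\mathcal O(-2)$ with zero section $\iota$, and let $\theta:U=L\setminus\iota(\mathcal P)\to\mathcal P$ be the restriction of $\pi$. The sequence $A_r(\mathcal P)\xrightarrow{\iota_*}A_r(L)\to A_r(U)\to0$ is exact \cite[Prop.~1.8]{Fulton}, and $\pi^*:A_{r-1}(\mathcal P)\to A_r(L)$ is an isomorphism \cite[Thm.~3.3(a)]{Fulton}. For a subvariety $V\subset\mathcal P$, the tautological section of $\pi^*L$ on $\pi^{-1}V$ vanishes exactly on $\iota(V)$, so $\iota_*[V]=c_1(\pi^*L)\cap\pi^*[V]=\pi^*(-2\xi\cap[V])$. Therefore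
\begin{equation}\label{eq:gysin}
\theta^*:\ A_{r-1}(\mathcal P)\big/\,2\xi\cap A_r(\mathcal P)\ \xrightarrow{\ \cong\ }\ A_r(U).
\end{equation}
By \cite[Thm.~3.3(b)]{Fulton}, every element of $A_*(\mathcal P)$ can be written uniquely as $\sum_{r=0}^{M-1}\xi^r\cap p^*\alpha_r$ with $\alpha_r\in A_*(U_1)$. If $V\subset U_1$ is a subvariety, $\Lambda\subset\mathbb P^{M-1}$ a linear subspace and $\Lambda'\subset\Lambda$ a hyperplane (empty if $\Lambda$ is a point), then $\xi\cap[V\times\Lambda]=[V\times\Lambda']$. Hence $\xi^M\cap p^*\alpha=0$ for all $\alpha$, and $[V_1\times\Pi]=\xi^c\cap p^*[V_1]$ for $\Pi=\{y_1=\dots=y_c=0\}\subset\mathbb P^{M-1}$.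

\emph{The class on $U$.} As a set, $V(J_K)$ is the image of $V(h)\times V(y_1,\dots,y_c)$ under the product of the two quotient maps, hence the product of the images. The image of $V(y_1,\dots,y_c)$ meets $U_2$ in the inverse image of $\Pi$. So $V(J_K)\cap U$ and $\theta^{-1}(V_1\times\Pi)$ have the same points. The first scheme is integral, and the second is locally a product of $V_1$, an affine space and $\mathbb G_m$, hence reduced. So they are equal, and
\[
[V(J_K)\cap U]=\theta^*\big(\xi^c\cap p^*[V_1]\big).
\]
Suppose that this class is $0$. By \eqref{eq:gysin},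
\[
\xi^c\cap p^*[V_1]=2\xi\cap\sum_{r=0}^{M-1}\xi^r\cap p^*\alpha_r=\sum_{r=1}^{M-1}\xi^r\cap p^*(2\alpha_{r-1}).
\]
Since $1\le c\le M-1$, comparing the coefficients of $\xi^c$ gives $[V_1]=2\alpha_{c-1}$, and so $[V_1]\in2\operatorname{Cl}(U_1)$. The following lemma excludes this and completes the proof of Theorem~\ref{thm:C}.

\begin{lemma}\label{lem:kappa}
$[V_1]\notin2\operatorname{Cl}(U_1)$.
\end{lemma}

\begin{proof}
Let $D$ be a divisor on $U_1$. Removing the origin from $\mathbb A^{2N}_{K'}$ removes no prime divisor, as $2N\ge2$, and $K'[x,x']$ is factorial with unit group $K'^*$. So $\rho^*D=\operatorname{div}(g)$ with $g\in K'(x,x')^*$ unique up to $K'^*$. The divisor $\rho^*D$ is $G$-invariant, so $\tau g=\lambda g$ and $\sigma g=\nu g$ with $\lambda,\nu\in K'^*$. Since $\tau$ fixes $K'$ and $\tau^4=1$, we have $\lambda^4=1$, so $\lambda=\zeta^a$ with $a\in\mathbb Z/4$. Put $\kappa(D)=a$. This does not depend on the choice of $g$, because $\tau$ fixes $K'$; it is additive in $D$; and it vanishes on a principal divisor, for which $g$ can be taken in the function field of $U_1$, which $G$ fixes. So $\kappa$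 is a homomorphism $\operatorname{Cl}(U_1)\to\mathbb Z/4$. From $\sigma\tau=\tau^{-1}\sigma$ and $\sigma(\zeta)=\zeta$ we get
\[
\zeta^a\nu g=\sigma\tau g=\tau^{-1}\sigma g=\nu\zeta^{-a}g,
\]
so $2a=0$. Thus $\kappa$ vanishes on $2\operatorname{Cl}(U_1)$. The scheme $\rho^{-1}(V_1)$ is reduced because $\rho$ is \'etale, and its points are those of the $G$-stable variety $V(h)$. Hence $\rho^*[V_1]=\operatorname{div}(h)$, and $\tau h=\zeta^2h$ gives $\kappa(V_1)=2\ne0$.
\end{proof}

\begin{remark}\label{rem:torsionC}
The class $[P]$ has order $2$. Let $B=\Omega/(y_1,\dots,y_c)$. The prime $hB$ contains none of $s,x_1,y_M$, so its inertia group in $\Gamma$ is trivial, and by (G1)--(G3) the invariant $h^2$ has divisor $2[hB\cap B^\Gamma]$ on $B^\Gamma=E/((y_1,\dots,y_c)\Omega\cap E)$. Localizing at $\mathfrak m$ gives $2[P]=0$.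
\end{remark}

\section{Dimension at most three}\label{sec:D}

We prove Theorem~\ref{thm:D}. Let $d\le3$, let $R$ satisfy $(\mathrm{Reg}_n)$, and let $\max(0,d-n)\le i\le d$. For $i=d$, and for $i=d-1$ (which forces $n\ge1$), Theorem~\ref{thm:B} applies. So let $i\le d-2$. If $i=0$, then $n\ge d$ and $R$ is regular of dimension $d\ge2$; for a regular system of parameters $x_1,\dots,x_d$ we have $\operatorname{div}((x_1,\dots,x_{d-1}),x_d)=[\mathfrak m]$, so $A_0(R)=0$. The remaining case is $d=3$, $i=1$, $n\ge2$.

In this case the punctured spectrum is regular of dimension $2$, and $A_1(R)$ is its group of zero-cycles modulo rational equivalence. Cycles do not descend from $\hat R$ to $R$ in any direct way, but $K$-groups with support in the closed point do not change under completion. We therefore embed $A_1(R)$ in the Grothendieck group of the punctured spectrum and argue there.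

Let $X=\operatorname{Spec}R$, $U=X\setminus\{\mathfrak m\}$, $\hat X=\operatorname{Spec}\hat R$ and $\hat U=\hat X\setminus\{\hat{\mathfrak m}\}$, which is the inverse image of $U$. Primes $P\ne\mathfrak m$ have height at most $2$, so $U$ is regular, and $\hat U$ is regular by (F5) and (F6). A regular Noetherian scheme is the disjoint union of its irreducible components, so $U=\coprod_aU_a$ with $U_a=\operatorname{Spec}(R/Q_a)\setminus\{\mathfrak m\}$, where the $Q_a$ are the minimal primes of $R$. Each $U_a$ is integral and regular of dimension $\dim R/Q_a-1\le2$, with equality for at least one $a$. The closed points of $U$ are the primes $P$ with $\dim R/P=1$, and by (F1) every closed point of $U_a$ has codimension $\dim U_a$.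

Let $G_0(U)$ be the Grothendieck group of coherent sheaves on $U$, and define
\[
\Phi:A_1(R)\to G_0(U),\qquad[P]\mapsto\big[(R/P)^\sim|_U\big],
\]
the class of the skyscraper sheaf $\kappa(P)$ at $P$. This is well defined. Indeed, let $\dim R/Q=2$ and $x\notin Q$. The sequence $0\to R/Q\xrightarrow{x}R/Q\to R/(Q,x)\to0$ shows that the class of $(R/(Q,x))^\sim|_U$ is $0$; this sheaf is supported at finitely many closed points, so its class is also $\sum_P\ell(R_P/(Q,x)R_P)\,\Phi[P]$. In the same way we have $\hat\Phi:A_1(\hat R)\to G_0(\hat U)$. The pull-back of $(R/P)^\sim|_U$ is $(\hat R/P\hat R)^\sim|_{\hat U}$, whose class is $\hat\Phi$ of the image of $[P]$; so $\Phi$ and $\hat\Phi$ are compatible with flat pull-back.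

\begin{lemma}\label{lem:phi}
$\Phi$ is injective.
\end{lemma}

\begin{proof}
A prime $Q$ of dimension $2$ lies in one $U_a$, together with all primes $P\neq\mathfrak m$ containing it. So $A_1(R)=\bigoplus_aA(U_a)$, where $A(U_a)$ is the quotient of the free group $Z_0(U_a)$ on the closed points of $U_a$ by the $\operatorname{div}(Q,x)$ with $Q\in U_a$; also $G_0(U)=\bigoplus_aG_0(U_a)$. Fix $a$, let $\mathcal K$ be the function field of $U_a$, and let $\mathcal M^p$ be the category of coherent sheaves on $U_a$ whose support has codimension at least $p$.

We use Quillen's localization sequence: for a Serre subcategory $\mathcal B$ of an abelian category $\mathcal A$, the sequence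
\[
K_1(\mathcal A)\to K_1(\mathcal A/\mathcal B)\xrightarrow{\partial}K_0(\mathcal B)\to K_0(\mathcal A)\to K_0(\mathcal A/\mathcal B)\to0
\]
is exact. An injective endomorphism $\varphi$ of an object of $\mathcal A$ with cokernel in $\mathcal B$ is an automorphism in $\mathcal A/\mathcal B$, and $\partial$ sends its class to $[\operatorname{coker}\varphi]$, up to a universal sign. By d\'evissage, $K_q(\mathcal M^p/\mathcal M^{p+1})=\bigoplus_vK_q(\kappa(v))$, the sum over the points $v$ of codimension $p$, where $K_0(\kappa(v))=\mathbb Z$ and $K_1(\kappa(v))=\kappa(v)^*$.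

If $\dim U_a=0$, then $U_a=\operatorname{Spec}\mathcal K$, there are no relations, and $A(U_a)=\mathbb Z=G_0(U_a)$.

If $\dim U_a=1$, the only prime of dimension $2$ in $U_a$ is $Q_a$. The sequence for $\mathcal M^1\subset\mathcal M^0$ reads $\mathcal K^*\xrightarrow{\partial}Z_0(U_a)\to G_0(U_a)$. The group $\mathcal K^*$ is generated by the nonzero $x\in R/Q_a$, and $\partial x=\pm[\mathcal O_{U_a}/x]=\pm\operatorname{div}(Q_a,x)$. So $A(U_a)=\operatorname{coker}\partial$ embeds in $G_0(U_a)$.

Let $\dim U_a=2$. By (F1) the points of codimension one are the primes $Q\in U_a$ of dimension $2$. The sequence for $\mathcal M^2\subset\mathcal M^1$ reads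
\[
\bigoplus_Q\kappa(Q)^*\to Z_0(U_a)\to K_0(\mathcal M^1)\to\operatorname{Div}(U_a)\to0,
\]
and the first map sends $0\neq x\in R/Q$ to $\pm[(R/(Q,x))^\sim|_{U_a}]=\pm\operatorname{div}(Q,x)$. Hence $A(U_a)$ is identified with the kernel of $K_0(\mathcal M^1)\to\operatorname{Div}(U_a)$. The sequence for $\mathcal M^1\subset\mathcal M^0$ reads
\[
K_1(\mathcal M^0)\to\mathcal K^*\xrightarrow{\partial}K_0(\mathcal M^1)\to G_0(U_a),
\]
and the image of $\partial f$ in $\operatorname{Div}(U_a)$ is $\pm\operatorname{div}f$, as one sees on nonzero $f\in R/Q_a$, where $\partial f=\pm[\mathcal O_{U_a}/f]$. An element of $A(U_a)$ that dies in $G_0(U_a)$ has the form $\partial f$ with $\operatorname{div}f=0$. As $U_a$ is normal, $f$ is then a global unit of $\mathcal O_{U_a}$. So $f$ is the image of the class in $K_1(\mathcal M^0)$ of the automorphism $f$ of $\mathcal O_{U_a}$, and $\partial f=0$.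
\end{proof}

We now compare $U$ and $\hat U$. In \cite[\S7]{TT} Thomason and Trobaugh prove localization and excision theorems for Bass $K$-theory, which is built from perfect complexes and has groups in negative degrees. Localization gives a long exact sequence, natural under pull-back, that relates the $K$-groups of $X$, of $U$, and the groups $K_q(X\text{ on }\mathfrak m)$ with support in the closed point. Excision applies to $\hat X\to X$, which is flat and an isomorphism infinitely near $\{\mathfrak m\}$ (we have $R/\mathfrak m^r=\hat R/\hat{\mathfrak m}^r$ for all $r$), and says that pull-back is an isomorphism on the groups with support. We obtain a commutative diagram with exact top row: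
\[
\begin{array}{ccccc}
K_0(X)&\longrightarrow&K_0(U)&\xrightarrow{\ \partial\ }&K_{-1}(X\text{ on }\mathfrak m)\\[2pt]
&&\big\downarrow&&\big\downarrow{\scriptstyle\cong}\\[2pt]
&&K_0(\hat U)&\xrightarrow{\ \hat\partial\ }&K_{-1}(\hat X\text{ on }\hat{\mathfrak m}).
\end{array}
\]
Since $U$ and $\hat U$ are regular, $K_0(U)=G_0(U)$ and $K_0(\hat U)=G_0(\hat U)$, compatibly with pull-back. Since finitely generated projective modules over the local ring $R$ are free, $K_0(X)=\mathbb Z\cdot[\mathcal O_X]$.

Let $\alpha\in A_1(R)$ map to $0$ in $A_1(\hat R)$, and put $\beta=\Phi(\alpha)$. The image of $\beta$ in $G_0(\hat U)$ is $\hat\Phi(0)=0$. By the diagram $\partial\beta=0$, so $\beta=r[\mathcal O_U]$ for some integer $r$. Take the rank at the generic point of a component $U_a$ of dimension $2$: it is $0$ for $\beta$, a combination of skyscraper sheaves at closed points, and $1$ for $[\mathcal O_U]$. So $r=0$ and $\beta=0$, and Lemma~\ref{lem:phi} gives $\alpha=0$. This proves Theorem~\ref{thm:D}.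

\begin{remark}
The hypotheses $d=3$ and $(\mathrm{Reg}_2)$ enter through the regularity of $U$, which identifies $G_0(U)$ with $K_0(U)$. For the ring of Theorem~\ref{thm:A} the punctured spectrum contains $\mathfrak p=(x,y,z,t)R$, and $R_{\mathfrak p}$ is singular, having dimension $3$ and embedding dimension $4$. It is at this point that the class $[P]$ was detected.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Dao}
Hailong Dao, \emph{On injectivity of maps between Grothendieck groups induced by completion}, arXiv:0710.5336 (2007).

\bibitem{Fulton}
Fulton, \emph{Intersection Theory}.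

\bibitem{SGA1}
SGA1, Exp.~V.

\bibitem{TT}
Thomason and Trobaugh, \emph{Higher algebraic K-theory of schemes and of derived categories}.

\end{thebibliography}
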